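\title{Frequency interpretation measures are closed under Morley products}

\begin{abstract}
A Keisler measure is fim if it satisfies a law of large numbers uniformly over the instances of each formula. We prove that in an arbitrary complete first-order theory the Morley product of two measures that are fim over a small model $M$ is again fim over $M$. The proof works with probability measures on type spaces over $M$ and amalgamates them as one amalgamates types. We also prove the converse, characterize fim measures by a limit condition on couplings of an infinite sample with a parameter, and give a uniform law of large numbers for bipartite sampling designs under a sharp condition on the maximum degree.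
\end{abstract}

\section{Introduction}

\subsection{Keisler measures and the Morley product}

Let $T$ be a complete first-order theory in a language $\mathcal L$; no tameness assumption such as NIP is made. Let $\mathcal U$ be a monster model of $T$: every type over a small set in countably many variables is realized in $\mathcal U$, and tuples with the same type over a small set $A$ are conjugate under an automorphism of $\mathcal U$ fixing $A$. The letters $x,y,z$ denote finite tuples of variables, and $M,N\prec\mathcal U$ are small elementary submodels. The space $S_x(A)$ of complete types over $A$ in the variables $x$ is compact and Hausdorff, and its clopen sets are the sets $[\psi]$ of types containing a given $\mathcal L_A$-formula $\psi(x)$.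

A \emph{global Keisler measure} in $x$ is a finitely additive probability measure on the Boolean algebra of $\mathcal L_{\mathcal U}$-formulas in $x$ up to equivalence, and $\mathfrak M_x(\mathcal U)$ is the set of these. A global type is the special case of a $\{0,1\}$-valued measure. A finitely additive probability measure on the $\mathcal L_A$-formulas in $x$ extends uniquely to a regular Borel probability measure on $S_x(A)$, and all integrals below are taken with respect to this extension.

A measure $\mu\in\mathfrak M_x(\mathcal U)$ is \emph{$M$-invariant} if $\mu(\phi(x,b))=\mu(\phi(x,b'))$ whenever $b$ and $b'$ have the same type over $M$. Then each $\mathcal L$-formula $\phi(x,y)$ gives a function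
\[
F^\phi_{\mu,M}\colon S_y(M)\to[0,1],\qquad F^\phi_{\mu,M}(q)=\mu(\phi(x,b))\ \text{ for any } b\models q,
\]
and $\mu$ is \emph{Borel definable}, respectively \emph{definable}, over $M$ if all these functions are Borel, respectively continuous.

Let $\mu\in\mathfrak M_x(\mathcal U)$ be Borel definable over $M$ and let $\nu\in\mathfrak M_y(\mathcal U)$. Given an $\mathcal L$-formula $\phi(x,y,z)$ and $c\in\mathcal U^z$, choose a small $N\prec\mathcal U$ containing $M$ and $c$, let $F^\phi_{\mu,N}(q)=\mu(\phi(x,b,c))$ for $b\models q\in S_y(N)$, and put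
\[
(\mu\otimes\nu)(\phi(x,y,c))=\int_{S_y(N)}F^\phi_{\mu,N}\,d(\nu|_N).
\]
This defines a measure $\mu\otimes\nu\in\mathfrak M_{xy}(\mathcal U)$, the \emph{Morley product}, which does not depend on the choice of $N$. It is Fubini's formula with a fixed order of integration: $y$ is drawn from $\nu$ first, and then $x$ is drawn from $\mu$, over $y$. The powers $\mu^{(1)}=\mu_{x_1}$ and $\mu^{(n+1)}=\mu_{x_{n+1}}\otimes\mu^{(n)}$ in $\mathfrak M_{x_1\dots x_{n+1}}(\mathcal U)$ play the role of the law of an independent sample from $\mu$.

\subsection{Approximation by averages}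

For $\bar a=(a_1,\dots,a_n)\in(\mathcal U^x)^n$ let $\operatorname{Av}(\bar a)$ be the measure with $\operatorname{Av}(\bar a)(\psi(x))=\frac1n|\{i:\ \models\psi(a_i)\}|$. There are two ways to ask that $\mu$ be approximated by such averages, uniformly in the parameters.

The measure $\mu$ is \emph{fam} (finitely approximated) over $M$ if for every $\mathcal L$-formula $\phi(x,y)$ and $\epsilon>0$ there are $n\ge1$ and $\bar a\in(M^x)^n$ with
\begin{equation}\label{eq:approx}
\sup_{b\in\mathcal U^y}\bigl|\operatorname{Av}(\bar a)(\phi(x,b))-\mu(\phi(x,b))\bigr|\le\epsilon .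
\end{equation}

The measure $\mu$ is \emph{fim} (a frequency interpretation measure) over $M$ if it is Borel definable over $M$ and for every $\mathcal L$-formula $\phi(x,y)$ there are $\mathcal L_M$-formulas $\theta_n(x_1,\dots,x_n)$, $n\ge1$, such that
\begin{itemize}
\item[(i)] $\lim_{n\to\infty}\mu^{(n)}(\theta_n)=1$, and
\item[(ii)] for every $\epsilon>0$ there is $n_\epsilon$ such that \eqref{eq:approx} holds for all $n\ge n_\epsilon$ and all $\bar a\models\theta_n$.
\end{itemize}
So fam asks that some finite tuple approximate $\mu$, and fim asks that most tuples sampled from $\mu$ itself do. The simplest fim measure is the point mass at $a\in M^x$, with $\theta_n=\bigwedge_i x_i=a$. A fim measure is fam, because for large $n$ the formula $\theta_n$ has positive measure and is therefore realized in $M$. A fam measure is definable over $M$, because by \eqref{eq:approx} the function $b\mapsto\mu(\phi(x,b))$ is a uniform limit of the functions $b\mapsto\operatorname{Av}(\bar a)(\phi(x,b))$ with $\bar a$ in $M$, which are continuous functions of $\operatorname{tp}(b/M)$. In particular, Morley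 products of fim measures are defined.

\subsection{The question and the results}

Which of these properties pass to products? Three facts are stated in \cite{CGH}: if $\mu$ and $\nu$ are definable over $M$, so is $\mu\otimes\nu$; if they are fam over $M$, so is $\mu\otimes\nu$; and a Morley product of Borel definable measures need not be Borel definable. The problem we take from \cite{CGH} is the corresponding one for fim: \emph{if $\mu$ and $\nu$ are fim over $M$, must $\mu\otimes\nu$ be fim over $M$, in every complete theory?}

One expects a positive answer. It is immediate when $\nu$ is the point mass at some $b\in M^y$: add $\bigwedge_i y_i=b$ to the formulas $\theta_n$ that work for $\mu$ and $\phi(x;yz)$. In general, a two-line estimate shows that the average of $\phi(x_i,y_j,c)$ over a full grid of pairs $(i,j)$ is close to $(\mu\otimes\nu)(\phi(x,y,c))$, uniformly in $c$. But a sample from $(\mu\otimes\nu)^{(n)}$ consists only of the $n$ diagonal pairs $(x_i,y_i)$, and the parameter $c$ is chosen after the sample. A set of pairs that is negligible in the grid can contain the whole diagonal,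 and Example~\ref{ex:perm} shows that the hypotheses used in the grid estimate do not control the diagonal. The answer is nevertheless yes.

\begin{theorem}\label{thm:main}
Let $T$ be any complete theory, let $M\prec\mathcal U$ be small, and let $\mu\in\mathfrak M_x(\mathcal U)$ and $\nu\in\mathfrak M_y(\mathcal U)$ be fim over $M$. Then $\mu\otimes\nu$ is fim over $M$.
\end{theorem}

Section~\ref{sec:tools} turns definable measures into averaging operators on continuous functions and proves that probability measures on type spaces can be lifted and amalgamated. Section~\ref{sec:ulln} restates fim as a uniform law of large numbers and shows that its failure produces a random parameter that is biased toward every member of an infinite sample; this gives a characterization of fim (Theorem~\ref{thm:char}). Section~\ref{sec:proof} proves Theorem~\ref{thm:main}. Section~\ref{sec:more} contains the converse (Theorem~\ref{thm:converse}) and a uniform law of large numbers for sets of pairs between the diagonal and the grid (Theorem~\ref{thm:design}).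

\section{Measures on type spaces over $M$}\label{sec:tools}

Fix a small $M\prec\mathcal U$. The letters $u,v,w$ denote countable tuples of variables, possibly empty, and tuples written side by side are disjoint.

\subsection{Functions and measures}

Let $C(w)$ be the space of continuous real functions on $S_w(M)$ with the supremum norm; $C(\emptyset)=\mathbb R$. An $\mathcal L_M$-formula in $w$ is identified with the indicator function of the clopen set it defines. By the Stone--Weierstrass theorem, linear combinations of formulas are dense in $C(w)$. For $v\subseteq w$ the restriction map $S_w(M)\to S_v(M)$ is a continuous surjection, so $C(v)\subseteq C(w)$; a function in $C(v)$ is said to \emph{involve only} the variables $v$. For $f\in C(w)$ and $e\in\mathcal U^w$ we write $f(e)$ for $f(\operatorname{tp}(e/M))$. Variables are renamed freely: if $f\in C(xw)$, then $f(x_i,w)\in C(x_iw)$ is its copy in the variables $x_iw$.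

Let $\mathfrak M_w(M)$ be the set of positive linear functionals $\rho$ on $C(w)$ with $\rho(1)=1$. By density of the span of formulas and the Riesz representation theorem, these correspond to the finitely additive probability measures on $\mathcal L_M$-formulas in $w$, and to the regular Borel probability measures on $S_w(M)$. We think of $\rho$ as the law of a random tuple $w$, and we call the restriction $\rho|_v$ of $\rho$ to $C(v)$ the \emph{law of $v$ under $\rho$}. A global measure $\mu$ restricts to an element of $\mathfrak M_x(M)$, again written $\mu$. The set $\mathfrak M_w(M)$ is convex and weak*-compact. So every sequence $(\rho_n)$ in it has a cluster point $\rho$, and we use cluster points through one fact: if $\rho_n(f)\ge c$ for all large $n$ then $\rho(f)\ge c$, and hence if $\rho_n(f)\to c$ then $\rho(f)=c$.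

\subsection{Integrating out a variable}

Let $\mu\in\mathfrak M_x(\mathcal U)$ be definable over $M$. For $e\in\mathcal U^w$ and $p\in S_x(\mathcal U)$ let $p_e\in S_{xw}(M)$ be the set of $\mathcal L_M$-formulas $\psi(x,w)$ with $\psi(x,e)\in p$; the map $p\mapsto p_e$ is continuous. For $f\in C(xw)$ put
\[
(E^\mu_xf)(e)=\int_{S_x(\mathcal U)}f(p_e)\,d\mu(p).
\]

\begin{lemma}\label{lem:E}
The formula above defines a positive linear operator $E^\mu_x\colon C(xw)\to C(w)$ with $E^\mu_x1=1$ and $E^\mu_x(hf)=h\,E^\mu_xf$ for $h\in C(w)$. If $f$ involves only $xv$ with $v\subseteq w$, then $E^\mu_xf$ involves only $v$ and does not depend on $w$. In particular $E^\mu_xf=f$ if $f$ does not involve $x$.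
\end{lemma}

\begin{proof}
Let $f=\phi(x,w',m)$ with $\phi$ an $\mathcal L$-formula, $w'\subseteq w$ finite and $m$ in $M$, and let $e'$ be the part of $e$ corresponding to $w'$. Then $(E^\mu_xf)(e)=\mu(\phi(x,e',m))=F^\phi_{\mu,M}(\operatorname{tp}(e',m/M))$, which is a continuous function of $\operatorname{tp}(e/M)$ by definability. Since $|(E^\mu_xf)(e)|\le\|f\|$ for all $f$, the same holds for uniform limits of linear combinations of formulas, that is, for all $f$. For $h\in C(w)$ we have $h(p_e)=h(e)$ for all $p$, which gives the product rule. The remaining claims are read off from the definition.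
\end{proof}

Note that $E^\mu_x\phi=F^\phi_{\mu,M}$ for an $\mathcal L$-formula $\phi(x,z)$, that $E^\mu_xf=\mu(f)$ for $f\in C(x)$, and that the operators $E^\mu_x$ determine the global measure $\mu$. For $\rho\in\mathfrak M_w(M)$ define $\mu_x\otimes\rho\in\mathfrak M_{xw}(M)$ by
\[
(\mu_x\otimes\rho)(f)=\rho(E^\mu_xf).
\]
This is the law under which $x$ is drawn from $\mu$ independently over $w$. By Lemma~\ref{lem:E}, $(\mu_x\otimes\rho)|_{xv}=\mu_x\otimes\rho|_v$ for $v\subseteq w$.

\begin{lemma}\label{lem:O}
Let $\mu\in\mathfrak M_x(\mathcal U)$ and $\nu\in\mathfrak M_y(\mathcal U)$ be definable over $M$.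
\begin{enumerate}
\item[(a)] $\mu\otimes\nu$ is definable over $M$, and $E^{\mu\otimes\nu}_{xy}=E^\nu_yE^\mu_x$.
\item[(b)] $E^{\mu^{(n)}}=E^\mu_{x_1}\cdots E^\mu_{x_n}$, the rightmost operator being applied first. For $j_1<\dots<j_r\le n$ the law of $(x_{j_1},\dots,x_{j_r})$ under $\mu^{(n)}$ is $\mu^{(r)}$.
\item[(c)] If $f\in C(x)$ and $\mu(f)=0$, then $\mu^{(n)}(f(x_i)f(x_j))=0$ for $i\ne j$. If also $|f|\le1$, then $\mu^{(n)}\bigl(|\frac1n\sum_if(x_i)|\bigr)\le n^{-1/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\phi(x,y,w)$ be an $\mathcal L_M$-formula, $e\in\mathcal U^w$, and $N\supseteq Me$ small. For $q\in S_y(\mathcal U)$ and $b\models q|_N$ we have $F^\phi_{\mu,N}(q|_N)=\mu(\phi(x,b,e))=(E^\mu_x\phi)(b,e)=(E^\mu_x\phi)(q_e)$. The integrand $F^\phi_{\mu,N}$ is continuous, and for continuous $g$ on $S_y(N)$ we have $\int g\,d(\nu|_N)=\int g(q|_N)\,d\nu(q)$, by density of the span of formulas. Hence $(\mu\otimes\nu)(\phi(x,y,e))=(E^\nu_yE^\mu_x\phi)(e)$, a continuous function of $\operatorname{tp}(e/M)$. This gives definability, and the identity of operators follows by density.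

(b) By (a), $E^{\mu^{(n+1)}}=E^{\mu^{(n)}}E^\mu_{x_{n+1}}$. If $f$ involves only $x_{j_1},\dots,x_{j_r}$, then by Lemma~\ref{lem:E} the operators $E^\mu_{x_i}$ with other indices $i$ act trivially, and $\mu^{(n)}(f)=E^\mu_{x_{j_1}}\cdots E^\mu_{x_{j_r}}f$.

(c) For $i<j$, part (b) and the product rule give $\mu^{(n)}(f(x_i)f(x_j))=E^\mu_{x_i}\bigl(f(x_i)\,E^\mu_{x_j}f(x_j)\bigr)=0$. So $\mu^{(n)}\bigl((\frac1n\sum_if(x_i))^2\bigr)=n^{-2}\sum_i\mu(f^2)\le\frac1n$, and the Cauchy--Schwarz inequality gives the bound.
\end{proof}

By (b) there is a unique $\mu^{(\omega)}\in\mathfrak M_{(x_i)_{i\ge1}}(M)$ extending every $\mu^{(n)}$, and the law under $\mu^{(\omega)}$ of any increasing subsequence of the variables is $\mu^{(\omega)}$, or $\mu^{(r)}$ if it has finite length $r$. We let $\mu^{(0)}$ be the unique element of $\mathfrak M_\emptyset(M)$.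

\subsection{Lifting and amalgamation}

A type in $v$ extends to a type in $vw$, and two types in $uv$ and $vw$ that agree on $v$ have a common extension. We need both facts for measures. The link is the quantifier $\exists$, which acts on continuous functions as a supremum.

\begin{lemma}\label{lem:sup}
For $g\in C(vw)$ the supremum $(\sup_wg)(b)=\sup_{c\in\mathcal U^w}g(b,c)$ depends only on $\operatorname{tp}(b/M)$ and defines a function $\sup_wg\in C(v)$.
\end{lemma}

\begin{proof}
Let $\pi\colon S_{vw}(M)\to S_v(M)$ be restriction. By saturation, the fiber over $\operatorname{tp}(b/M)$ consists of the types $\operatorname{tp}(b,c/M)$, so $(\sup_wg)(b)$ is the maximum of $g$ on this compact fiber. The set $\{\sup_wg\ge t\}=\pi\{g\ge t\}$ is compact, hence closed. The map $\pi$ is open, since it sends $[\psi(v,w')]$, with $w'\subseteq w$ finite, onto $[\exists w'\,\psi]$; so $\{\sup_wg>t\}=\pi\{g>t\}$ is open.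
\end{proof}

The map $g\mapsto\sup_wg$ is monotone, subadditive and positively homogeneous; it fixes $C(v)$ pointwise; and $g\le\sup_wg$ in $C(vw)$. Recall the Hahn--Banach theorem: if $p$ is a sublinear (subadditive and positively homogeneous) functional on a real vector space $V$, every linear functional $\ell\le p$ on a subspace extends to a linear functional $\le p$ on $V$.

\begin{lemma}[Lifting]\label{lem:lift}
Let $\sigma\in\mathfrak M_v(M)$ and $g\in C(vw)$. There is $\rho\in\mathfrak M_{vw}(M)$ with $\rho|_v=\sigma$ and $\rho(g)=\sigma(\sup_wg)$.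
\end{lemma}

In words: one can choose $w$ at random, depending on $v$, so that it maximizes $g$.

\begin{proof}
The functional $p(f)=\sigma(\sup_wf)$ on $C(vw)$ is sublinear. On $\mathbb Rg$ put $\ell(tg)=t\,p(g)$. Then $\ell\le p$: there is equality for $t\ge0$, and for $t<0$ we have $0=p(0)\le p(tg)+|t|\,p(g)$. Extend $\ell$ to a linear $\rho\le p$. If $f\le0$ then $\rho(f)\le p(f)\le0$, so $\rho$ is positive. For $h\in C(v)$ we have $\pm\rho(h)\le p(\pm h)=\pm\sigma(h)$, so $\rho|_v=\sigma$, and in particular $\rho(1)=1$.
\end{proof}

\begin{lemma}[Amalgamation]\label{lem:amalg}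
Let $\rho\in\mathfrak M_{uv}(M)$ and $\sigma\in\mathfrak M_{vw}(M)$ satisfy $\rho|_v=\sigma|_v$. There is $\tau\in\mathfrak M_{uvw}(M)$ with $\tau|_{uv}=\rho$ and $\tau|_{vw}=\sigma$.
\end{lemma}

\begin{proof}
Let $f\in C(uv)$, $g\in C(vw)$, and let $t$ be the maximum of $f+g$ on $S_{uvw}(M)$. For all $a,b,c$ we have $f(a,b)+g(b,c)\le t$; taking suprema over $a$ and over $c$ separately gives $\sup_uf+\sup_wg\le t$ in $C(v)$. Therefore
\[
\rho(f)+\sigma(g)\le\rho(\sup\nolimits_uf)+\sigma(\sup\nolimits_wg)=\rho|_v(\sup\nolimits_uf+\sup\nolimits_wg)\le\max(f+g).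
\]
If $f+g=0$, this inequality for $(f,g)$ and for $(-f,-g)$ gives $\rho(f)+\sigma(g)=0$. So $\ell(f+g)=\rho(f)+\sigma(g)$ is a well-defined linear functional on the subspace $C(uv)+C(vw)$ of $C(uvw)$, dominated by the sublinear functional $h\mapsto\max h$. A linear extension $\tau\le\max$ is positive, and it restricts to $\rho$ and to $\sigma$.
\end{proof}

The lemma says nothing about the joint law of $u$ and $w$ under $\tau$. This lack of control is the main difficulty in Section~\ref{sec:proof}.

\section{The uniform law of large numbers}\label{sec:ulln}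

\subsection{The sampling error}

Let $\mu\in\mathfrak M_x(\mathcal U)$ be definable over $M$, let $f\in C(xw)$, and write $\bar x=(x_1,\dots,x_n)$. Put
\[
\Delta^f_n=\frac1n\sum_{i\le n}f(x_i,w)-(E^\mu_xf)(w)\in C(\bar xw),\qquad \operatorname{err}^f_n=\sup\nolimits_w|\Delta^f_n|\in C(\bar x).
\]
We write $\operatorname{err}^{\mu,f}_n$ when the measure has to be named; all variables of $f$ other than those of the measure count as parameters. For an $\mathcal L$-formula $\phi(x,y)$, the number $\operatorname{err}^\phi_n(\bar a)$ is the left side of \eqref{eq:approx}. By Lemma~\ref{lem:O}(c), every definable measure obeys the law of large numbers for a parameter fixed in $M$ in advance. The error $\operatorname{err}^f_n$ allows the parameter to depend on the sample.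

If $\rho\in\mathfrak M_{\bar xw}(M)$ is any measure under which $\bar x$ has law $\mu^{(n)}$, then $|\Delta_n^f|\le\operatorname{err}^f_n$ gives
\begin{equation}\label{eq:ulln}
\Bigl|\frac1n\sum_{i\le n}\rho(f(x_i,w))-\rho(E^\mu_xf)\Bigr|\le\mu^{(n)}(\operatorname{err}^f_n).
\end{equation}
The right side does not depend on how $w$ is correlated with the sample. This inequality, together with the next proposition, is the form in which fim is used throughout.

\begin{proposition}\label{prop:ulln}
For $\mu$ definable over $M$ the following are equivalent.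
\begin{enumerate}
\item[(a)] $\mu$ is fim over $M$.
\item[(b)] $\mu^{(n)}(\operatorname{err}^\phi_n)\to0$ for every $\mathcal L$-formula $\phi(x,z)$.
\item[(c)] $\mu^{(n)}(\operatorname{err}^f_n)\to0$ for every countable $w$ and every $f\in C(xw)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a)$\Rightarrow$(c). Let first $f=\phi(x,w',m)$ with $\phi(x,w',t)$ an $\mathcal L$-formula, $w'\subseteq w$ finite and $m$ in $M$. Take $\theta_n$ from the definition of fim for $\phi(x;w't)$, and let $\epsilon>0$. For $n\ge n_\epsilon$, condition (ii) applied to parameters of the form $(e',m)$ gives $\operatorname{err}^f_n\le\epsilon$ on $[\theta_n]$. Since $\operatorname{err}^f_n\le1$ everywhere, $\mu^{(n)}(\operatorname{err}_n^f)\le\epsilon+\mu^{(n)}(\neg\theta_n)$. This proves (c) for formulas. The general case follows by density from $\operatorname{err}^{f+f'}_n\le\operatorname{err}^f_n+\operatorname{err}^{f'}_n$, $\operatorname{err}^{tf}_n=|t|\operatorname{err}^f_n$ and $\operatorname{err}^f_n\le2\|f\|$.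

(c)$\Rightarrow$(b) is a special case.

(b)$\Rightarrow$(a). Let $e_n=\mu^{(n)}(\operatorname{err}^\phi_n)$ and $\delta_n=\sqrt{e_n}+\frac1n$. The compact set $\{\operatorname{err}^\phi_n\le\delta_n\}$ lies in the open set $\{\operatorname{err}^\phi_n<2\delta_n\}$, so finitely many clopen subsets of the second cover the first; let $[\theta_n]$ be their union. From $\delta_n1_{\neg\theta_n}\le\operatorname{err}^\phi_n$ we get $\mu^{(n)}(\neg\theta_n)\le e_n/\delta_n\le\sqrt{e_n}\to0$, which is (i). On $[\theta_n]$ the error is below $2\delta_n\to0$, which is (ii). A definable measure is Borel definable.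
\end{proof}

\begin{example}[A fair coin]\label{ex:coin}
Let $T$ be the theory of a unary predicate $A$ that is infinite with infinite complement. It has quantifier elimination. Let $x$ be a single variable, let $p_A$ and $p_{\neg A}$ be the nonalgebraic global types in $A$ and in $\neg A$, and let $\mu=\frac12(p_A+p_{\neg A})$. For a formula $\phi(x,z)$ and $b\in\mathcal U^z$, the set $\phi(\mathcal U,b)$ coincides off the coordinates of $b$ with a set $D\in\{\emptyset,A,\neg A,\mathcal U\}$ that depends only on which of the finitely many quantifier-free types over $\emptyset$ the tuple $b$ has. Points have measure $0$, so $\mu(\phi(x,b))=\mu(D)$, and $\mu$ is definable over any $M$. Under $\mu^{(n)}$ the $x_i$ are almost surely distinct, because $E^\mu_{x_j}1_{x_i=x_j}=0$. For distinct $a_1,\dots,a_n$ we have $\operatorname{err}^\phi_n(\bar a)\le|z|/n+|\frac1n\sum_i(1_A(a_i)-\frac12)|$, so $\mu^{(n)}(\operatorname{err}^\phi_n)\le|z|/n+n^{-1/2}$ by Lemma~\ref{lem:O}(c). Hence $\mu$ is fim over $M$.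
\end{example}

A fim measure is uniformly close to averages of points, and points commute with everything. This gives Fubini's theorem.

\begin{lemma}[Commutation]\label{lem:comm}
If $\mu\in\mathfrak M_x(\mathcal U)$ is fim over $M$ and $\nu\in\mathfrak M_y(\mathcal U)$ is definable over $M$, then $E^\mu_xE^\nu_y=E^\nu_yE^\mu_x$ on $C(xyw)$.
\end{lemma}

\begin{proof}
Let $f\in C(xyw)$ and $h=E^\nu_yf\in C(xw)$. In $C(\bar xyw)$ we have $|\frac1n\sum_if(x_i,y,w)-E^\mu_xf|\le\operatorname{err}^{\mu,f}_n$, and the right side does not involve $y$. Applying the positive operator $E^\nu_y$ gives $|\frac1n\sum_ih(x_i,w)-E^\nu_yE^\mu_xf|\le\operatorname{err}^{\mu,f}_n$. Also $|\frac1n\sum_ih(x_i,w)-E^\mu_xh|\le\operatorname{err}^{\mu,h}_n$. Thus $|E^\nu_yE^\mu_xf-E^\mu_xE^\nu_yf|\le\operatorname{err}^{\mu,f}_n+\operatorname{err}^{\mu,h}_n$. The left side does not involve $\bar x$, so applying $E^{\mu^{(n)}}$ bounds it by $\mu^{(n)}(\operatorname{err}^{\mu,f}_n)+\mu^{(n)}(\operatorname{err}^{\mu,h}_n)$, which tends to $0$.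
\end{proof}

\subsection{Grids and diagonals}

Let $\mu$, $\nu$ be definable over $M$, $\lambda=\mu\otimes\nu$, and let $\phi(x,y,z)$ be an $\mathcal L$-formula. Averaging first over $i$ and then over $j$ gives
\begin{equation}\label{eq:grid}
\Bigl|\frac1{ab}\sum_{i\le a}\sum_{j\le b}\phi(x_i,y_j,z)-E^\lambda\phi\Bigr|\le\operatorname{err}^{\mu,\phi}_a(\bar x)+\operatorname{err}^{\nu,E^\mu_x\phi}_b(\bar y),
\end{equation}
since for each $j$ the average of $\phi(x_i,y_j,z)$ over $i$ is within $\operatorname{err}_a^{\mu,\phi}$ of $(E^\mu_x\phi)(y_j,z)$, and $E^\lambda=E^\nu_yE^\mu_x$. So full grids pose no problem. The estimate uses the uniform law for two functions only, and these do not control the diagonal.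

\begin{example}[Finitary permutations]\label{ex:perm}
Let $\Omega$ be an infinite set, $G$ the group of permutations of $\Omega$ with finite support, $M_0=(\Omega,G)$ the two-sorted structure with the action $(g,a)\mapsto ga$, and $T=\operatorname{Th}(M_0)$. For a formula $\psi(x,t)$ with $x$ of sort $\Omega$ let $d\psi(t)$ be $\exists g\,\forall x\,(gx=x\to\psi(x,t))$. In $M_0$, $d\psi(c)$ says that $\psi(M_0,c)$ is cofinite. Given $c$ in $M_0$, let $F\subseteq\Omega$ be a finite set containing the points of $c$ and the supports of the permutations in $c$. Every permutation of $\Omega$ fixing $F$ pointwise induces, by conjugation on $G$, an automorphism of $M_0$ fixing $c$; so $\psi(M_0,c)$ contains all or none of $\Omega\setminus F$. Thus exactly one of $d\psi(c)$, $d(\neg\psi)(c)$ holds, and finitely many cofinite sets intersect. These statements are first-order, so $p=\{\psi(x,c):\mathcal U\models d\psi(c)\}$ is a complete global type, definable over any $M$. It contains $x\ne a$ for every $a$ and $gx=x$ for every $g$.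

Let $\mu=\nu=p$, $\lambda=\mu\otimes\nu$, and let $\phi(x,y,z)$ be $zx=y$. Fixing $z$ and one of $x,y$ leaves a single point, so $E^\mu_x\phi=0$, $E^\nu_y\phi=0$, and $\operatorname{err}^{\mu,\phi}_n,\operatorname{err}^{\nu,\phi}_n\le\frac1n$ on tuples of distinct points. The uniform law holds for $\phi$ in $x$ and for $\phi$ in $y$, and the right side of \eqref{eq:grid} is almost surely at most $1/a$. But if $(a_i,b_i)_{i\le n}$ realizes $\lambda^{(n)}$, these $2n$ points are distinct and some $g$ has $ga_i=b_i$ for all $i$; so $\lambda^{(n)}(\operatorname{err}^{\lambda,\phi}_n)=1$. This does not contradict Theorem~\ref{thm:main}: the formula $gx=x$ has $\mu$-measure $1$ and holds for no $a_i$, so $\mu$ is not fim. A proof of the theorem must therefore use the uniform law for functions other than $\phi$.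
\end{example}

\subsection{Failure of fim produces a persistent bias}

If $\lambda$ is not fim, then for infinitely many $n$ a parameter chosen after the sample distorts the average. The next lemma turns this sequence of finite distortions into one infinite object, in which every single member of the sample is affected.

\begin{lemma}[Bias]\label{lem:bias}
Let $\lambda\in\mathfrak M_x(\mathcal U)$ be definable over $M$ and not fim over $M$. There are an $\mathcal L$-formula $\phi(x,z)$, a real $\epsilon>0$ and $\rho_0\in\mathfrak M_{(x_i)_{i\ge1}z}(M)$ such that $(x_i)_{i\ge1}$ has law $\lambda^{(\omega)}$ under $\rho_0$ and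
\[
\rho_0(\phi(x_i,z))\ge\rho_0(E^\lambda_x\phi)+\epsilon\qquad\text{for all } i\ge1.
\]
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:ulln} there are $\phi$ and $\epsilon>0$ with $\lambda^{(n)}(\operatorname{err}^\phi_n)\ge5\epsilon$ for infinitely many $n$. Write $\Delta_n=\Delta_n^\phi$.

\emph{Removing the absolute value.} Let $P_n=\sup_z\Delta_n$ and $Q_n=\sup_z(-\Delta_n)$, so that $\operatorname{err}^\phi_n=\max(P_n,Q_n)$. Fix $c\in M^z$. Both $P_n$ and $Q_n$ are at least $-|\Delta_n(\bar x,c)|$, hence
\[
\operatorname{err}_n^\phi=P_n+Q_n-\min(P_n,Q_n)\le P_n+Q_n+|\Delta_n(\bar x,c)|.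
\]
Now $\Delta_n(\bar x,c)=\frac1n\sum_if(x_i)$ with $f=\phi(x,c)-\lambda(\phi(x,c))$, so $\lambda^{(n)}(|\Delta_n(\bar x,c)|)\le n^{-1/2}$ by Lemma~\ref{lem:O}(c). Therefore $\lambda^{(n)}(P_n)+\lambda^{(n)}(Q_n)\ge4\epsilon$ for infinitely many $n$. Replacing $\phi$ by $\neg\phi$ exchanges $P_n$ and $Q_n$, so we may assume $\lambda^{(n)}(P_n)\ge2\epsilon$ for infinitely many $n$.

\emph{From the average to single indices.} For such $n$, Lemma~\ref{lem:lift} gives $\rho_n\in\mathfrak M_{\bar xz}(M)$ extending $\lambda^{(n)}$ with $\rho_n(\Delta_n)\ge2\epsilon$. The numbers $d_i=\rho_n(\phi(x_i,z))-\rho_n(E^\lambda_x\phi)$ are at most $1$ and have sum at least $2\epsilon n$. If $r$ of them are $\ge\epsilon$, the sum is at most $r+\epsilon n$, so $r\ge\epsilon n$. Keep these $r$ variables $x_i$ and $z$, and renumber increasingly. By Lemma~\ref{lem:O}(b) we obtain, for arbitrarily large $r$, a measure $\rho'_r\in\mathfrak M_{x_1\dots x_rz}(M)$ extending $\lambda^{(r)}$ and satisfying the required inequality for $i\le r$.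

\emph{Passing to the limit.} Amalgamate $\rho'_r$ and $\lambda^{(\omega)}$ over $x_1\dots x_r$, where both have law $\lambda^{(r)}$, and let $\rho_0$ be a cluster point of the resulting measures as $r\to\infty$. Each of them extends $\lambda^{(\omega)}$, and for fixed $i$ the inequality holds as soon as $r\ge i$.
\end{proof}

In Example~\ref{ex:perm} one can take for $\rho_0$ the point mass at the type of $((a_i,b_i)_{i\ge1},g)$, where the sequence realizes $\lambda^{(\omega)}$ and $ga_i=b_i$ for all $i$; then $\epsilon=1$. The lemma and \eqref{eq:ulln} together characterize fim.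

\begin{theorem}\label{thm:char}
Let $\mu$ be definable over $M$. Then $\mu$ is fim over $M$ if and only if for every $\mathcal L$-formula $\phi(x,z)$ and every $\rho\in\mathfrak M_{(x_i)_{i\ge1}z}(M)$ with $\rho|_{(x_i)_i}=\mu^{(\omega)}$ we have
\[
\lim_{i\to\infty}\rho(\phi(x_i,z))=\int F^\phi_{\mu,M}\,d(\rho|_z).
\]
\end{theorem}

\begin{proof}
The right side is $\rho(E^\mu_x\phi)$. If $\mu$ is not fim, the measure $\rho_0$ of Lemma~\ref{lem:bias} violates the condition. Suppose that $\mu$ is fim and the condition fails for $\phi$ and $\rho$. Then there are $\eta>0$, a sign $\pm$ and an infinite set $I$ of indices with $\pm\bigl(\rho(\phi(x_i,z))-\rho(E^\mu_x\phi)\bigr)\ge\eta$ for all $i\in I$. The first $n$ variables with index in $I$ have law $\mu^{(n)}$, so \eqref{eq:ulln} gives $\eta\le\mu^{(n)}(\operatorname{err}_n^\phi)$ for all $n$, contradicting Proposition~\ref{prop:ulln}.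
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $\mu$ and $\nu$ be fim over $M$ and $\lambda=\mu\otimes\nu$. By Lemma~\ref{lem:O}(a), $\lambda$ is definable over $M$ and $E^\lambda=E^\nu_yE^\mu_x$. Suppose that $\lambda$ is not fim over $M$. Lemma~\ref{lem:bias} gives $\phi(x,y,z)$, $\epsilon>0$ and $\rho_0\in\mathfrak M_{(x_iy_i)_{i\ge1}z}(M)$ extending $\lambda^{(\omega)}$ such that, with
\[
\alpha=\rho_0|_z,\qquad s=\alpha(E^\lambda\phi),
\]
we have $\rho_0(\phi(x_i,y_i,z))\ge s+\epsilon$ for all $i$. These data are fixed for the whole section.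

\subsection{The first two steps}\label{sub:idea}

To apply the uniform law for $\nu$ we want a long $\nu$-sample facing one parameter. The goal is a measure on $x,z,y_1,\dots,y_k$ under which $(x,z)$ has law $\mu_x\otimes\alpha$, the tuple $(y_1,\dots,y_k)$ has law $\nu^{(k)}$, and each $\phi(x,y_h,z)$ has measure at least $s+\epsilon$. For large $k$ this is absurd, because by \eqref{eq:ulln} the average of these measures is close to $(\mu_x\otimes\alpha)(E^\nu_y\phi)=s$.

\emph{The case $k=1$.} Let $\sigma_1$ be a cluster point of the averages over $i\le n$ of the laws of $(x_i,z,y_i)$ under $\rho_0$. Then $y$ has law $\nu$ and $\sigma_1(\phi)\ge s+\epsilon$, because this holds for each $i$. For $f\in C(xz)$, inequality \eqref{eq:ulln} for $\mu$ shows that the average of $\rho_0(f(x_i,z))$ tends to $\alpha(E^\mu_xf)$; so $(x,z)$ has law $\mu_x\otimes\alpha$. Averaging has made $x$ independent of $z$, and the bias is now carried by $y$.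

\emph{The case $k=2$.} Amalgamating two copies of $\sigma_1$ over $xz$ gives $y_1,y_2$, both biased and both of law $\nu$, but their joint law is out of control: the amalgam concentrated on $y_1=y_2$ is one possibility. Alternatively, start from the correct joint law $\mu\otimes\nu^{(N)}$ on $(x,y^1,\dots,y^N)$ and attach a parameter to each pair $(x,y^j)$. Now the $y^j$ have law $\nu^{(N)}$, but $y^j$ is biased only for its own copy $z^j$ of the parameter.

The two constructions repair each other. Suppose that we have two measures giving the same law to $(x,z^1,\dots,z^N)$: in the first, $y^1,\dots,y^N$ have law $\nu^{(N)}$ and $y^j$ is biased for $z^j$; in the second, a single $y_1$ of law $\nu$ is biased for all $z^j$ at once. Amalgamate them over $(x,z^1,\dots,z^N)$. For each $j$, both $y_1$ and $y^j$ are biased for $(x,z^j)$. The joint law of $y_1$ and $y^j$ is still unknown for a given $j$. But for $j$ chosen uniformly at random it is close to $\nu^{(2)}$ by \eqref{eq:ulln} for $\nu$, with $y_1$ as the parameter, however $y_1$ is correlated with $y^1,\dots,y^N$.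

It remains to produce the two measures with the same law on $(x,z^1,\dots,z^N)$. We take $N$ copies of $\rho_0$ that share all $x_i$, share $y_i$ for even $i$, and have independent $y_i$ for odd $i$. Averaging over odd $i$ gives the first measure, and averaging over even $i$, as in the case $k=1$, gives the second. In both, the uniform law for $\mu$ forces $x$ to be independent over $(z^1,\dots,z^N)$, so the laws agree.

Thus the case $k=2$ for one parameter needs the case $k=1$ for $N$ parameters. The induction must run over tuples of parameters of all lengths, which leads to the following definitions.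

\begin{definition}\label{def:biased}
Let $m\ge1$ and let $w=(z^1,\dots,z^m)$ be a tuple of copies of $z$. A measure $\beta\in\mathfrak M_w(M)$ is \emph{biased} if $\beta|_{z^l}=\alpha$ for all $l\le m$ and there is a \emph{witness} $\rho\in\mathfrak M_{(x_iy_i)_{i\ge1}w}(M)$ with $\rho|_w=\beta$, $\rho|_{(x_iy_i)_i}=\lambda^{(\omega)}$, and $\rho(\phi(x_i,y_i,z^l))\ge s+\epsilon$ for all $i\ge1$ and $l\le m$. For $k\ge0$, a \emph{$k$-filling} of $\beta$ is a measure $\sigma\in\mathfrak M_{xwy_1\dots y_k}(M)$ with
\begin{itemize}
\item[(F1)] $\sigma|_{xw}=\mu_x\otimes\beta$;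
\item[(F2)] $\sigma|_{y_1\dots y_k}=\nu^{(k)}$;
\item[(F3)] $\sigma(\phi(x,y_h,z^l))\ge s+\epsilon$ for all $h\le k$ and $l\le m$.
\end{itemize}
\end{definition}

The measure $\alpha$ is biased, with $m=1$ and witness $\rho_0$. Each of (F1)--(F3) is preserved under averages and cluster points.

\subsection{The array}

\begin{lemma}[Array]\label{lem:array}
Let $\beta\in\mathfrak M_w(M)$ be biased, let $N\ge1$, and let $W=(w^1,\dots,w^N)$ with $w^j=(z^{j,1},\dots,z^{j,m})$ a copy of $w$. There are a biased $B\in\mathfrak M_W(M)$ with $B|_{w^j}=\beta$ for all $j$ and a measure $\eta\in\mathfrak M_{xWy^1\dots y^N}(M)$ such that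
\begin{itemize}
\item[(A1)] $\eta|_{xW}=\mu_x\otimes B$;
\item[(A2)] $\eta|_{y^1\dots y^N}=\nu^{(N)}$;
\item[(A3)] $\eta(\phi(x,y^j,z^{j,l}))\ge s+\epsilon$ for all $j\le N$ and $l\le m$.
\end{itemize}
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.5cm,y=0.9cm]
\foreach \i in {1,2,3,4} {\node at (\i,0) {$x_{\i}$};}
\foreach \i in {1,3} {\foreach \j in {1,2,3} {\node[draw,minimum width=0.9cm] at (\i,-\j) {$y_{\i}^{\j}$};}}
\foreach \i in {2,4} {\node[draw,minimum width=0.9cm,minimum height=2.4cm] at (\i,-2) {$y_{\i}$};}
\node at (5,0) {$\cdots$};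
\foreach \j in {1,2,3} {\node at (5,-\j) {$\cdots$}; \node at (6,-\j) {$w^{\j}$};}
\draw[dashed] (0.5,-0.52) rectangle (6.4,-1.48);
\end{tikzpicture}
\caption{The array of variables for $N=3$. Column $i$ has one variable $x_i$. An odd column has a separate variable $y_i^j$ in each row $j$; an even column has one variable $y_i$ shared by all rows. Each row, such as the dashed one, together with the $x_i$ and its own parameters $w^j$, carries a copy of the witness $\rho$.}
\label{fig:array}
\end{figure}

\begin{proof}
Let $\rho$ be a witness for $\beta$. Take variables $x_i$ for $i\ge1$, $y_i$ for even $i$, and $y_i^1,\dots,y_i^N$ for odd $i$; for even $i$ let $y_i^j$ be another name for $y_i$ (Figure~\ref{fig:array}). Let $v_i$ be the tuple of variables in column $i$, and put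
\[
E_i=E^\nu_{y_i}E^\mu_{x_i}\quad(i\text{ even}),\qquad E_i=E^\nu_{y_i^1}\cdots E^\nu_{y_i^N}E^\mu_{x_i}\quad(i\text{ odd}).
\]

\emph{The sample.} Define $\tau_0\in\mathfrak M_{(v_i)_{i\ge1}}(M)$ on $C(v_1\dots v_n)$ by $E_1E_2\cdots E_n$. This is consistent as $n$ grows, since $E_{n+1}$ fixes $C(v_1\dots v_n)$. We compute three laws, using each time that an operator acts trivially on a function not involving its variable. If $f$ involves only $(x_i,y_i^j)$ from column $i$, then $E_if=E^\nu_{y_i^j}E^\mu_{x_i}f$, which is $E^\lambda f$ in these variables. Applying this to the columns $n,n-1,\dots,1$ in turn gives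
\begin{equation}\label{eq:rows}
\tau_0|_{(x_iy_i^j)_{i\ge1}}=\lambda^{(\omega)}\qquad\text{for each } j\le N.
\end{equation}
If $f$ involves only $x_i$ from column $i$, then $E_if=E^\mu_{x_i}f$, so $(x_i)_{i\ge1}$ has law $\mu^{(\omega)}$. If $i$ is odd and $f$ involves only $y_i^1,\dots,y_i^N$, then $\tau_0(f)=E^\nu_{y^1_i}\cdots E^\nu_{y^N_i}f$, so these variables have law $\nu^{(N)}$.

\emph{The parameters.} Let $\rho^j$ be the copy of $\rho$ in the variables $(x_iy_i^j)_{i\ge1}w^j$. For $j=1,\dots,N$ let $\tau_j\in\mathfrak M_{(v_i)_iw^1\dots w^j}(M)$ be an amalgam of $\tau_{j-1}$ and $\rho^j$ over $(x_iy_i^j)_{i\ge1}$; both have law $\lambda^{(\omega)}$ there, by \eqref{eq:rows}. Then $\tau=\tau_N$ extends $\tau_0$ and every $\rho^j$, so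
\begin{equation}\label{eq:taubias}
\tau(\phi(x_i,y_i^j,z^{j,l}))=\rho(\phi(x_i,y_i,z^l))\ge s+\epsilon\qquad\text{for all } i,j,l.
\end{equation}
Put $B=\tau|_W$. Then $B|_{w^j}=\beta$, and hence $B|_{z^{j,l}}=\alpha$.

\emph{Even columns: $B$ is biased.} The law under $\tau$ of $(x_iy_i)_{i\text{ even}}W$, renumbered, is a witness. Indeed $(x_iy_i)_{i\text{ even}}$ is a subsequence of the first row, so it has law $\lambda^{(\omega)}$; and since $y_i^j=y_i$ for even $i$, \eqref{eq:taubias} says that the same pair $(x_i,y_i)$ is biased for all $Nm$ parameters.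

\emph{Odd columns: the measure $\eta$.} For odd $i$ let $\tau^{(i)}\in\mathfrak M_{xWy^1\dots y^N}(M)$ be the law of $x_iWy_i^1\dots y_i^N$ under $\tau$. Let $\eta_n=\frac1n\sum_{t\le n}\tau^{(2t-1)}$ and let $\eta$ be a cluster point of $(\eta_n)$. Every $\tau^{(i)}$ satisfies (A2) and (A3), so $\eta$ does. Let $f\in C(xW)$. The variables $x_1,x_3,\dots,x_{2n-1}$ have law $\mu^{(n)}$ under $\tau$, so \eqref{eq:ulln} gives $|\eta_n(f)-B(E^\mu_xf)|\le\mu^{(n)}(\operatorname{err}^{\mu,f}_n)$. Since $\mu$ is fim, the bound tends to $0$, and $\eta(f)=B(E^\mu_xf)$. This is (A1).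
\end{proof}

\subsection{The induction}

\begin{proposition}\label{prop:fill}
For every $k\ge0$, every biased measure has a $k$-filling.
\end{proposition}

\begin{proof}
We argue by induction on $k$, for all $m$ at once. For $k=0$ the measure $\mu_x\otimes\beta$ is a $0$-filling of $\beta$. Assume the statement for $k$, let $\beta\in\mathfrak M_w(M)$ be biased, and write $\bar y=(y_1,\dots,y_k)$.

Fix $N\ge1$ and take $B$ and $\eta$ from Lemma~\ref{lem:array}. Since $B$ is biased, it has a $k$-filling $\sigma\in\mathfrak M_{xW\bar y}(M)$. By (A1) and (F1), $\eta|_{xW}=\mu_x\otimes B=\sigma|_{xW}$. So Lemma~\ref{lem:amalg} gives $\pi\in\mathfrak M_{xWy^1\dots y^N\bar y}(M)$ extending both $\eta$ and $\sigma$. For $j\le N$ let $\sigma_j\in\mathfrak M_{xw\bar yy_{k+1}}(M)$ be the law of $xw^j\bar yy^j$ under $\pi$, with $w^j$ renamed $w$ and $y^j$ renamed $y_{k+1}$.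

Each $\sigma_j$ satisfies (F1) for $\beta$, because $(\mu_x\otimes B)|_{xw^j}=\mu_x\otimes B|_{w^j}$. It satisfies (F3) for $k+1$: for $h\le k$ because $\sigma$ satisfies (F3) for all parameters $z^{j,l}$ in $W$, and for $h=k+1$ by (A3). Hence the average $\bar\sigma_N=\frac1N\sum_{j\le N}\sigma_j$ satisfies (F1) and (F3).

Condition (F2) holds approximately. Let $H\in C(\bar yy_{k+1})$, viewed as a function of $y_{k+1}$ with parameters $\bar y$. Under $\pi$ the tuple $\bar y$ has law $\nu^{(k)}$, so $\pi(E^\nu_{y_{k+1}}H)=\nu^{(k)}(E^\nu_{y_{k+1}}H)=\nu^{(k+1)}(H)$ by Lemma~\ref{lem:O}(b). Under $\pi$ the tuple $(y^1,\dots,y^N)$ has law $\nu^{(N)}$, so \eqref{eq:ulln} gives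
\[
\bigl|\bar\sigma_N(H)-\nu^{(k+1)}(H)\bigr|=\Bigl|\frac1N\sum_{j\le N}\pi(H(\bar y,y^j))-\pi(E^\nu_{y_{k+1}}H)\Bigr|\le\nu^{(N)}(\operatorname{err}^{\nu,H}_N).
\]
Since $\nu$ is fim, the right side tends to $0$ as $N\to\infty$. The measures $\bar\sigma_N$ all lie in $\mathfrak M_{xw\bar yy_{k+1}}(M)$, and a cluster point of them satisfies (F1), (F2) and (F3) for $k+1$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Let $k\ge1$ and let $\sigma\in\mathfrak M_{xzy_1\dots y_k}(M)$ be a $k$-filling of the biased measure $\alpha$. By (F1) and Lemma~\ref{lem:comm},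
\[
\sigma(E^\nu_y\phi)=\alpha(E^\mu_xE^\nu_y\phi)=\alpha(E^\nu_yE^\mu_x\phi)=\alpha(E^\lambda\phi)=s.
\]
By (F3), (F2) and \eqref{eq:ulln} for $\nu$ and $\phi$ with parameters $xz$,
\[
s+\epsilon\le\frac1k\sum_{h\le k}\sigma(\phi(x,y_h,z))\le\sigma(E^\nu_y\phi)+\nu^{(k)}(\operatorname{err}^{\nu,\phi}_k)=s+\nu^{(k)}(\operatorname{err}^{\nu,\phi}_k).
\]
Since $\nu$ is fim, the last term is below $\epsilon$ for large $k$. This contradiction shows that $\lambda=\mu\otimes\nu$ is fim over $M$.
\end{proof}

\begin{remark}
The hypothesis on $\mu$ enters in (A1), for all functions of $x$ and the parameters $W$, and in Lemma~\ref{lem:comm}. The hypothesis on $\nu$ enters in (F2), for all functions of $y_1,\dots,y_{k+1}$, and in the last estimate, for $\phi$ alone. In Example~\ref{ex:perm} it is (A1) that fails, already for $m=N=1$: the formula $zx=x$ has measure $1$ under $\mu_x\otimes\alpha$, while $\rho_0(zx_i=x_i)=0$ for all $i$. No property of $T$ is used beyond Lemmas~\ref{lem:sup}--\ref{lem:amalg}, which hold in every theory.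
\end{remark}

\section{The converse and sampling designs}\label{sec:more}

\begin{theorem}\label{thm:converse}
Let $\mu\in\mathfrak M_x(\mathcal U)$ be Borel definable over $M$ and let $\nu\in\mathfrak M_y(\mathcal U)$ be arbitrary. Then $\mu\otimes\nu$ is fim over $M$ if and only if both $\mu$ and $\nu$ are fim over $M$. A finite Morley product of measures that are fim over $M$ is fim over $M$ and does not depend on the order of the factors. If $\mu$ is fim over $M_1$ and $\nu$ is fim over $M_2$, then $\mu\otimes\nu$ is fim over every small $M\prec\mathcal U$ containing $M_1\cup M_2$.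
\end{theorem}

\begin{proof}
One implication is Theorem~\ref{thm:main}. Let $\lambda=\mu\otimes\nu$ be fim, hence definable, over $M$. In the definition of the product, the integrand for a formula $\psi(x,c)$ is the constant $\mu(\psi(x,c))$, and for a formula $\psi(y,c)$ it is the indicator function of $[\psi(y,c)]$. So $\lambda(\psi(x,c))=\mu(\psi(x,c))$ and $\lambda(\psi(y,c))=\nu(\psi(y,c))$, and $\mu$, $\nu$ inherit definability over $M$ from $\lambda$. By Lemma~\ref{lem:O}, $E^\lambda=E^\nu_yE^\mu_x$ acts as $E^\mu_x$ on functions not involving $y$, so $\bar x$ has law $\mu^{(n)}$ under $\lambda^{(n)}$. View an $\mathcal L$-formula $\phi(x,z)$ as a formula in $(xy,z)$. Then $\Delta_n^\phi$ is the same function for $\lambda$ and for $\mu$, so $\operatorname{err}^{\lambda,\phi}_n(\bar a,\bar b)=\operatorname{err}^{\mu,\phi}_n(\bar a)$, and $\mu^{(n)}(\operatorname{err}^{\mu,\phi}_n)=\lambda^{(n)}(\operatorname{err}^{\lambda,\phi}_n)\to0$. By Proposition~\ref{prop:ulln}, $\mu$ is fim over $M$. For $\nu$, use that $E^\lambda$ acts as $E^\nu_y$ on functions not involving $x$.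

A finite product of fim measures is fim by induction on the number of factors. By Lemma~\ref{lem:O}(a) its operator is a composition of the operators of the factors, these commute by Lemma~\ref{lem:comm}, and the operator determines the measure.

For the last statement it suffices to see that fim over $M_i$ implies fim over $M\supseteq M_i$. The function $F^\phi_{\mu,M}$ is the composition of $F^\phi_{\mu,M_i}$ with the restriction map, so definability passes to $M$. The global measures $\mu^{(n)}$ do not depend on the base model, since the product may be computed over any small $N\supseteq M$. So the same formulas $\theta_n$ work.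
\end{proof}

The diagonal and the grid are two ways of choosing which pairs $(x_i,y_j)$ to average over. Theorem~\ref{thm:main} handles every choice in which no single variable is used in a positive fraction of the pairs. A \emph{design} is a nonempty set $S\subseteq\{1,\dots,a\}\times\{1,\dots,b\}$, viewed as the edge set of a bipartite graph. A \emph{matching} is a set of edges no two of which share an endpoint. We use K\"onig's edge-coloring theorem: a bipartite graph of maximum degree $D$ has a proper edge coloring with $D$ colors, that is, its edge set is a disjoint union of $D$ matchings.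

\begin{theorem}\label{thm:design}
Let $\mu,\nu$ be fim over $M$, $\lambda=\mu\otimes\nu$, let $\phi(x,y,z)$ be an $\mathcal L$-formula, and let $e_n=\lambda^{(n)}(\operatorname{err}^{\lambda,\phi}_n)$, so that $e_n\to0$. For a design $S\subseteq\{1,\dots,a\}\times\{1,\dots,b\}$ with maximum degree $D$ let
\[
\operatorname{err}_S(\bar x,\bar y)=\sup_{c\in\mathcal U^z}\Bigl|\frac1{|S|}\sum_{(i,j)\in S}\phi(x_i,y_j,c)-\lambda(\phi(x,y,c))\Bigr|,
\]
a continuous function of $\operatorname{tp}(\bar x\bar y/M)$. Then for every $r\ge1$,
\[
(\mu^{(a)}\otimes\nu^{(b)})(\operatorname{err}_S)\le\sup_{n\ge r}e_n+\frac{rD}{|S|}.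
\]
In particular the left side tends to $0$ along any sequence of designs $S_t$ with maximum degrees $D_t$ satisfying $D_t/|S_t|\to0$, for instance the diagonals $\{(i,i):i\le n\}$ and the full grids with both sides tending to infinity. Conversely, if $D_t/|S_t|\not\to0$, there are $T,\mu,\nu,\phi$ with $\mu,\nu$ fim for which the left side does not tend to $0$.
\end{theorem}

\begin{proof}
We have $e_n\to0$ by Theorem~\ref{thm:main} and Proposition~\ref{prop:ulln}, and $\operatorname{err}_S$ is continuous by Lemma~\ref{lem:sup}. Let $\xi=\mu^{(a)}\otimes\nu^{(b)}$. Its operator is the composition of the operators $E^\mu_{x_i}$ and $E^\nu_{y_j}$, any two of which commute by Lemma~\ref{lem:comm}. Let $S'=\{(i_q,j_q):q\le n\}$ be a matching with $n\geq1$ edges. On a function of the variables $(x_{i_q},y_{j_q})_{q\le n}$ the other operators act trivially, and the remaining ones can be ordered as $E^\nu_{y_{j_1}}E^\mu_{x_{i_1}}\cdots E^\nu_{y_{j_n}}E^\mu_{x_{i_n}}$. So these $n$ pairs have law $\lambda^{(n)}$ under $\xi$, and $\xi(\operatorname{err}_{S'})=e_n$.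

Write $S$ as a disjoint union of at most $D$ nonempty matchings $S_q$. The average over $S$ is the mean of the averages over the $S_q$ with weights $|S_q|/|S|$, so $\operatorname{err}_S\le\sum_q\frac{|S_q|}{|S|}\operatorname{err}_{S_q}$. The matchings with at least $r$ edges contribute at most $\sup_{n\ge r}e_n$ to the expectation. The others contain fewer than $rD$ edges in total and have error at most $1$, so they contribute at most $rD/|S|$. This is the inequality. If $D_t/|S_t|\to0$, the limit superior of the left side is at most $\sup_{n\ge r}e_n$ for every $r$, hence $0$. The ratio $D/|S|$ is $1/n$ for the diagonal and $1/\min(a,b)$ for the full grid.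

For the converse let $T$ and $\mu=\nu$ be the fair coin of Example~\ref{ex:coin}. Suppose that the maximum degree of $S$ is attained at a vertex on the $x$-side, and let $\phi$ be $A(x)$, of $\lambda$-measure $\frac12$. With $d_i$ the degree of $i$, we have $\operatorname{err}_S=|X|$ for $X=\sum_i\frac{d_i}{|S|}(1_A(x_i)-\frac12)$. The tuple $\bar x$ has law $\mu^{(a)}$ under $\xi$, so by Lemma~\ref{lem:O}(c) the cross terms of $X^2$ have expectation $0$, and $\xi(X^2)=\frac14\sum_i(d_i/|S|)^2\ge\frac14(D/|S|)^2$. Since $|X|\le1$, we get $\xi(\operatorname{err}_S)\ge\xi(X^2)\ge\frac14(D/|S|)^2$. If the maximum degree is attained on the $y$-side, the formula $A(y)$ gives the same bound, since $\bar y$ has law $\nu^{(b)}$ under $\xi$. If $D_t/|S_t|\not\to0$, pass to a subsequence along which $D_t/|S_t|\ge\eta>0$ and the maximum degree is always attained on the same side; for the corresponding formula the expected error stays at least $\eta^2/4$.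
\end{proof}

\begin{thebibliography}{9}

\bibitem{CGH}
Gabriel Conant, Kyle Gannon, James Hanson,
\emph{Keisler measures in the wild},
arXiv:2103.09137 (2021).

\end{thebibliography}
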